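# Finitely many free extreme points force a simplex

## The finiteness theorem for bounded real free spectrahedra

All matrices are real until the last section, and $\mathbb S_n$ denotes the real symmetric $n\times n$ matrices. Let $g\ge 1$ and let $A=(A_1,\dots,A_g)$ be a tuple of symmetric $d\times d$ matrices. For $X=(X_1,\dots,X_g)\in(\mathbb S_n)^g$ put
$$L_A(X)=I-A_1\otimes X_1-\dots-A_g\otimes X_g,\qquad \mathcal D_A(n)=\{X\in(\mathbb S_n)^g: L_A(X)\succeq0\},\qquad \mathcal D_A=\bigcup_{n\ge1}\mathcal D_A(n).$$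
The set $\mathcal D_A$ is the *free spectrahedron* of $A$. It is *bounded* if $\mathcal D_A(1)\subseteq\mathbb R^g$ is bounded. For a set $S$ of matrix tuples, $\operatorname{mconv}(S)$ is the set of all matrix convex combinations $\sum_jV_j^TY^jV_j$ (taken coordinatewise), where $Y^j\in S$ has size $n_j$, $V_j\in\mathbb R^{n_j\times n}$ and $\sum_jV_j^TV_j=I_n$.

**Theorem 1.** Let $\mathcal D_A$ be a bounded real free spectrahedron. The following are equivalent:

(a) $\mathcal D_A$ has finitely many free extreme points up to orthogonal equivalence;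

(b) $\mathcal D_A=\operatorname{mconv}(S)$ for some finite set $S$ of points of $\mathcal D_A$;

(c) $\mathcal D_A(1)$ is a simplex.

In this case $\mathcal D_A$ is the matrix convex hull of the $g+1$ vertices of $\mathcal D_A(1)$, and its free extreme points are exactly these vertices.

There is also a homogeneous version. If $V$ is a real vector space and $A:V\to\mathbb S_d$ is linear, then for $X\in V\otimes\mathbb S_n$ we write $A(X)$ for $(A\otimes\mathrm{id})(X)\in\mathbb S_d\otimes\mathbb S_n$.

**Theorem 2 (cone form).** Let $V$ be a finite-dimensional real vector space, $A:V\to\mathbb S_d$ linear, $B\in V\otimes\mathbb S_k$. Suppose that for all $n$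
$$\{X\in V\otimes\mathbb S_n:A(X)\succeq0\}=\{Y^T(B\otimes I_r)Y:\ r\ge1,\ Y\in\mathbb R^{kr\times n}\},$$
and that the level-one cone is pointed and spans $V$. Then this cone is simplicial. Conversely, if $\{x:A(x)\succeq0\}$ is simplicial with rays generated by a basis $v_1,\dots,v_N$ of $V$, then the equality holds with $B=\sum_iv_i\otimes E_{ii}$.

In plain words: a free spectrahedron is described from outside by one inequality, and we ask when finitely many points describe it from inside. When $\mathcal D_A(1)$ is a simplex, finitely many points suffice. Eric Evert and Jack Graham, "Graded face lifts and free extreme points of free spectrahedra", arXiv:2608.24773 (2026), ask whether there is any bounded real example beyond simplices. Theorem 1 says that there is none.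

## Matrix convex combinations, free extreme points, and two worked examples

A free spectrahedron is closed under direct sums and matrix convex combinations. In particular it is closed under compressions $V^TYV$ with $V^TV=I$, because $L_A(V^TYV)=(I\otimes V)^TL_A(Y)(I\otimes V)$. So if $X\in\mathcal D_A(n)$ and $y\in\mathbb R^n$ is a unit vector, then $y^TXy=(y^TX_1y,\dots,y^TX_gy)\in\mathcal D_A(1)$.

**Definition.** A point $X\in\mathcal D_A(n)$ is a *free extreme point* if whenever $X=\sum_{j}V_j^TY^jV_j$ (a finite sum) with $Y^j\in\mathcal D_A(n_j)$, nonzero $V_j\in\mathbb R^{n_j\times n}$ and $\sum_jV_j^TV_j=I_n$, then for every $j$ either $n_j=n$ and $Y^j$ is orthogonally equivalent to $X$, or $n_j>n$ and $Y^j$ is orthogonally equivalent to $X\oplus Z$ for some $Z\in\mathcal D_A(n_j-n)$. Free extreme points are counted up to orthogonal equivalence.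

So $X$ can be assembled only from pieces that already contain $X$ as a direct summand. In particular all pieces have size at least $n$.

**Example (interval).** Let $g=1$, $A_1=\mathrm{diag}(1,-1)$. Then $\mathcal D_A(n)=\{X:-I\preceq X\preceq I\}$. Diagonalize $X=\sum_j\lambda_jw_jw_j^T$ with $\lambda_j\in[-1,1]$ and an orthonormal basis $(w_j)$. With $p_j=\frac{1+\lambda_j}2$ and $q_j=\frac{1-\lambda_j}2$,
$$X=\sum_j\sqrt{p_j}\,w_j\,(1)\,w_j^T\sqrt{p_j}+\sum_j\sqrt{q_j}\,w_j\,(-1)\,w_j^T\sqrt{q_j},\qquad \sum_j(p_j+q_j)w_jw_j^T=I.$$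
So the two points $\pm1$ generate everything. For $g=1$ every bounded $\mathcal D_A(1)$ is an interval, hence a simplex. The first real test is a quadrilateral.

**Example (free square).** Let $A_1=\mathrm{diag}(1,-1,0,0)$, $A_2=\mathrm{diag}(0,0,1,-1)$, so $\mathcal D_A=\{(X_1,X_2):\|X_1\|\le1,\|X_2\|\le1\}$. For $0<\theta<\pi$ let
$$X_1=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad X_2=\begin{pmatrix}\cos\theta&\sin\theta\\ \sin\theta&-\cos\theta\end{pmatrix},\qquad X_1^2=X_2^2=I.$$
We check that each such pair is free extreme. Let $X=\sum_jV_j^TY^jV_j$ as in the definition, let $V$ be the isometry obtained by stacking the $V_j$, and let $Y=\bigoplus_jY^j$, so $X=V^TYV$. For every $y$ we have $|y|=|X_iy|=|V^TY_iVy|\le|Y_iVy|\le|y|$. Equality in the first inequality means that $Y_iVy$ lies in the range of $V$, so $Y_iVy=VV^TY_iVy=VX_iy$. Thus $Y_iV=VX_i$, that is, $Y^j_iV_j=V_jX_i$ for all $j$. Then $V_j^TV_jX_i=V_j^TY_i^jV_j$ is symmetric, so $V_j^TV_j$ commutes with $X_1$ and $X_2$. Commuting with $X_1$ makes it diagonal,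 and commuting with $X_2$, whose off-diagonal entry is nonzero, makes it scalar: $V_j^TV_j=c_jI$ with $c_j>0$. So $V_j/\sqrt{c_j}$ is an isometry that identifies $X$ with the restriction of $Y^j$ to an invariant subspace, and $Y^j$ is equivalent to $X$ or to $X\oplus Z$. Different $\theta$ give inequivalent pairs, because $\operatorname{tr}(X_1X_2)=2\cos\theta$. The free square therefore has infinitely many free extreme points.

This suggests a plan: given a polygon that is not a triangle, write down a one-parameter family of irreducible free extreme points at level two. The plan stops here: the polygon does not determine $\mathcal D_A$, and the family may not lie in $\mathcal D_A$. Put $\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$, and add to the pencil of the free square the block $I-\frac1{\sqrt2}(\sigma_1\otimes X_1+\sigma_3\otimes X_2)$. Since $x_1\sigma_1+x_2\sigma_3$ has eigenvalues $\pm|x|$, at level one the new block only says $|x|\le\sqrt2$, so level one is still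 the square. But the pair $(X_1,X_2)=(\sigma_3,\sigma_1)$ above ($\theta=\pi/2$) is lost: $\sigma_1\otimes\sigma_3+\sigma_3\otimes\sigma_1=\begin{pmatrix}\sigma_1&\sigma_3\\ \sigma_3&-\sigma_1\end{pmatrix}$ maps $(1,1,1,-1)^T$ to $2(1,1,1,-1)^T$, and $1-\frac{2}{\sqrt2}<0$. A proof has to work for every pencil $A$ over a given polygon. So we shall not look for extreme points of $\mathcal D_A$. We shall assume that a finite set $S$ generates, and let its finiteness act on auxiliary sets.

## Simplices have exactly $g+1$ free extreme points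

This section proves (c)⇒(a), (c)⇒(b), the last sentence of Theorem 1, and (a)⇒(b).

Let $\mathcal D_A(1)$ be a simplex. Since $L_A(0)=I$, it has interior, so it has $g+1$ vertices $v_0,\dots,v_g$. Let $f_0,\dots,f_g$ be the barycentric coordinates: affine functions with $\sum f_i=1$ and $x=\sum_if_i(x)v_i$. An affine function $f(x)=c+\sum l_ix_i$ is evaluated at matrices as $f(X)=cI+\sum l_iX_i$.

**Step 1: the vertices generate.** Let $X\in\mathcal D_A(n)$. For a unit vector $y$ we have $y^Tf_i(X)y=f_i(y^TXy)\ge0$, so $f_i(X)\succeq0$. Also $\sum_if_i(X)=I$ and $X=\sum_if_i(X)v_i$ coordinatewise, because these are identities between affine functions. Write $f_i(X)=\sum_jw_{ij}w_{ij}^T$ with nonzero $w_{ij}\in\mathbb R^n$. Then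
$$X=\sum_{i,j}(w_{ij}^T)^T\,v_i\,(w_{ij}^T),\qquad\sum_{i,j}w_{ij}w_{ij}^T=I,$$
is a matrix convex combination of the $v_i$. So $\mathcal D_A=\operatorname{mconv}\{v_0,\dots,v_g\}$, which is (b). If $X$ is free extreme, this representation has all pieces of size $1$, so $n=1$ and $X$ is one of the $v_i$. This gives (a).

**Step 2: each vertex is free extreme.** Let $x=v_{i_0}=\sum_jV_j^TY^jV_j$ with nonzero $V_j\in\mathbb R^{n_j\times1}$, $\sum|V_j|^2=1$, and put $e_j=V_j/|V_j|$. Then $x=\sum|V_j|^2e_j^TY^je_j$ is a convex combination of points of $\mathcal D_A(1)$, so $e_j^TY^je_j=x$. For $i\ne i_0$ we get $e_j^Tf_i(Y^j)e_j=f_i(x)=0$ with $f_i(Y^j)\succeq0$, hence $f_i(Y^j)e_j=0$. Since $\sum_if_i(Y^j)=I$, also $f_{i_0}(Y^j)e_j=e_j$, and $Y^je_j=\sum_iv_if_i(Y^j)e_j=xe_j$ coordinatewise. So $e_j$ is a joint eigenvector of the symmetric matrices in $Y^j$, and $Y^j$ is orthogonally equivalent to $x$ or to $x\oplus Z$, where $Z\in\mathcal D_A$ is a compression of $Y^j$.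

**Step 3: (a)⇒(b).** We quote one fact without proof: every bounded real free spectrahedron is the matrix convex hull of its free extreme points. Representatives up to orthogonal equivalence suffice, since the orthogonal matrix can be absorbed into $V_j$. So (a) implies (b).

What remains is (b)⇒(c).

## Semidefinite bookkeeping

The whole proof of (b)⇒(c) runs on the following facts.

* **(P0)** If $a\succeq0$ and $x^Tax=0$, then $ax=0$.
* **(P1)** If $\begin{pmatrix}a&b\\b^T&c\end{pmatrix}\succeq0$ and $ax=0$, then $b^Tx=0$. The quadratic form at $(\lambda x,y)$ is $2\lambda x^Tby+y^Tcy\ge0$ for all $\lambda\in\mathbb R$, so $x^Tby=0$ for all $y$.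
* **(P2)** If $a\succeq0$ and $s=s^T$ is positive definite on $\ker a$, then $s+\lambda a\succ0$ for all large $\lambda$, hence $a+\varepsilon s\succeq0$ for all small $\varepsilon>0$. With respect to $\ker a\oplus(\ker a)^\perp$ write $a=0\oplus a_1$, $a_1\succ0$, and $s=\begin{pmatrix}s_{00}&s_{01}\\s_{01}^T&s_{11}\end{pmatrix}$, $s_{00}\succ0$. The Schur complement $s_{11}+\lambda a_1-s_{01}^Ts_{00}^{-1}s_{01}$ is positive definite for large $\lambda$.
* **(P3)** If $a\succeq0$, $s=s^T$ and $\ker a\subseteq\ker s$, then $a\pm\varepsilon s\succeq0$ for small $\varepsilon>0$. Both matrices act on $(\ker a)^\perp$, and $a\succ0$ there.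

**Conventions.** For a linear map $f$ on $V$ and $X\in V\otimes\mathbb R^{n\times m}$ (an $n\times m$ matrix with entries in $V$), $f(X)$ means $(f\otimes\mathrm{id})(X)$. So $f(X)\in\mathbb R^{n\times m}$ for $f\in V^*$. Multiplication by scalar matrices commutes with this: $f(W_1^TXW_2)=W_1^Tf(X)W_2$. For $A:V\to\mathbb S_d$,
$$(P\otimes W_1)^TA(X)(P'\otimes W_2)=\big[P^TA(\cdot)P'\big](W_1^TXW_2),\tag{1}$$
the right side being the linear map $x\mapsto P^TA(x)P'$ evaluated at $W_1^TXW_2$. A matrix $Y\in\mathbb R^{kr\times n}$ is regarded as consisting of $r$ blocks $Y^{(i)}\in\mathbb R^{k\times n}$, so that $Y_0^T(T\otimes I_r)Y_1=\sum_i(Y_0^{(i)})^TTY_1^{(i)}$. When $B\in V\otimes\mathbb S_k$ is given and $f\in V^*$, put $f^r:=f(B)\otimes I_r$. Then $f(Y_0^T(B\otimes I_r)Y_1)=Y_0^Tf^rY_1$, and $\ker f^r=\ker f(B)\otimes\mathbb R^r$ (all blocks lie in $\ker f(B)$).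

* **(P4)** Let $Y_0\in\mathbb R^{kr\times n}$, $Y_1\in\mathbb R^{kr\times m}$. For $p,q\in\{0,1\}$ the expressions $Y_p^T(B\otimes I_r)Y_q$ depend linearly on the psd matrix $\sum_i\mathrm{vec}(Y_0^{(i)},Y_1^{(i)})\,\mathrm{vec}(Y_0^{(i)},Y_1^{(i)})^T$ of size $k(n+m)$. It is a sum of at most $k(n+m)$ rank-one psd terms, so, padding with zero blocks, one may always take $r=k(n+m)$. If only $Y_0$ occurs, one may take $r=kn$.

## Extreme points of level one are joint eigenvalues

Assume (b). Let $B=(B_1,\dots,B_g)$ be the direct sum of the points of $S$, of size $k$. Each point of $S$ is a compression of $B$, and $B\in\mathcal D_A$, so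
$$\mathcal D_A(n)=\{U^T(B\otimes I_r)U:\ r\ge1,\ U\in\mathbb R^{kr\times n},\ U^TU=I_n\}.\tag{2}$$

**Claim.** $\mathcal D_A(1)$ is a polytope.

Let $x$ be an extreme point of $\mathcal D_A(1)$. By (2), $x=\sum_iy_i^TBy_i$ with $y_i\in\mathbb R^k$, $\sum|y_i|^2=1$. Each $y_i^TBy_i/|y_i|^2$ with $y_i\neq0$ lies in $\mathcal D_A(1)$, so by extremality some unit vector $y$ has $y^TBy=x$. Let $z\perp y$ be a unit vector and $\beta=y^TBz\in\mathbb R^g$. Compressing $B$ to $\mathrm{span}(y,z)$ gives a point of $\mathcal D_A(2)$, so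
$$\begin{pmatrix}L_A(x)&-\sum\beta_iA_i\\-\sum\beta_iA_i&*\end{pmatrix}\succeq0 .$$
By (P1), $\ker L_A(x)\subseteq\ker\sum\beta_iA_i$. By (P3), $L_A(x\pm\varepsilon\beta)\succeq0$ for small $\varepsilon>0$. Extremality of $x$ gives $\beta=0$. As $z\perp y$ was arbitrary, $B_iy=x_iy$ for all $i$. So every extreme point of $\mathcal D_A(1)$ is a joint eigenvalue of $B$. Joint eigenvectors for different joint eigenvalues are orthogonal, so there are at most $k$ extreme points. The compact convex set $\mathcal D_A(1)$ is the convex hull of its extreme points, hence a polytope.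

We shall use this pattern twice more: an extreme point of a suitable set is forced, by (P1) and (P3) or a variant, to be an eigenvalue of something built from $B$, and there are only finitely many eigenvalues.

## Homogenization: finite pairs

**Step 1: from $\mathcal D_A$ to cones.** The purpose is to make faces and quotients available. Let $V=\mathbb R^{1+g}$, $\mathbf A(x_0,x)=x_0I-\sum x_iA_i$ and $\mathbf B=(I,B_1,\dots,B_g)\in V\otimes\mathbb S_k$. We claim that for all $n$
$$\{X\in V\otimes\mathbb S_n:\mathbf A(X)\succeq0\}=\{Y^T(\mathbf B\otimes I_r)Y:\ r\ge1\}.$$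
The inclusion "⊇" holds because $\mathbf A(\mathbf B)=L_A(B)\succeq0$.

For "⊆", let first $\mathbf A(x_0,x)\succeq0$ at level one. If $x_0<0$, then $-\sum x_iA_i\succeq-x_0I\succ0$, so $x\ne0$; if $x_0=0\neq x$, then $-\sum x_iA_i\succeq0$. In both cases $sx\in\mathcal D_A(1)$ for all $s\ge0$, against boundedness. So $x_0\ge0$, and $x=0$ if $x_0=0$. If $x_0>0$, then $x/x_0\in\mathcal D_A(1)$. Hence there is $\rho$ with $|x_i|\le\rho x_0$ on the level-one cone. Now let $\mathbf A(X_0,X)\succeq0$ at level $n$. For every $y\in\mathbb R^n$ the point $y^T(X_0,X)y$ lies in the level-one cone, so $X_0\succeq0$ and $\rho X_0\pm X_i\succeq0$. If $X_0y=0$, then $\pm y^TX_iy\ge0$, so $y^T(\rho X_0+X_i)y=0$ and by (P0) $X_iy=0$. Thus $\ker X_0\subseteq\ker X_i$, and $X_i=X_0^{1/2}\tilde X_iX_0^{1/2}$ with $\tilde X_i$ acting on $\operatorname{ran}X_0$. By congruence $L_A(\tilde X)\succeq0$. By (2), $\tilde X=U^T(B\otimes I_r)U$ with $U^TU=I$, and $Y=UX_0^{1/2}$ satisfies $Y^TY=X_0$ and $Y^T(B_i\otimes I_r)Y=X_i$. (If $X_0=0$, take $Y=0$.)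 This proves the claim.

The level-one cone is the cone over the polytope $\mathcal D_A(1)$, which has $0$ in its interior. So it is polyhedral, pointed (contains no line) and spans $V$, and it is simplicial (generated by a basis of $V$) if and only if $\mathcal D_A(1)$ is a simplex.

**Definition.** A *finite pair* on $V\ne0$ is $(A,B)$ with $A:V\to\mathbb S_d$ linear and $B\in V\otimes\mathbb S_k$ such that

(i) $C_n:=\{X\in V\otimes\mathbb S_n:A(X)\succeq0\}=\{Y^T(B\otimes I_r)Y:r\ge1\}$ for all $n$;

(ii) $C_1$ is a pointed polyhedral cone spanning $V$;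

(iii) $A(e)\succ0$ for some $e\in V$.

**Example (orthant).** $V=\mathbb R^N$ with basis $\varepsilon_i$, $A(x)=\mathrm{diag}(x)$, $B=\sum_i\varepsilon_i\otimes E_{ii}$. Here $C_n$ consists of the tuples $(X_1,\dots,X_N)$ with all $X_i\succeq0$. Stacking $X_1^{1/2},\dots,X_N^{1/2}$ into $Y\in\mathbb R^{Nn\times n}$ gives $Y^T(E_{ii}\otimes I_n)Y=X_i$.

**Step 2: condition (iii) comes for free.** Suppose (i) and (ii). Let $e\in\operatorname{int}C_1$ and $A(e)\kappa=0$. For $x\in C_1$ and small $\varepsilon>0$ we have $e-\varepsilon x\in C_1$, so $0\le\kappa^TA(e-\varepsilon x)\kappa=-\varepsilon\kappa^TA(x)\kappa\le0$, and (P0) gives $A(x)\kappa=0$. Since $C_1$ spans, $A(\cdot)\kappa\equiv0$. Compress $A$ to the orthogonal complement of the common kernel. This complement is nonzero, since otherwise $A\equiv0$ and $C_1=V$ is not pointed. The compression changes no $C_n$, and afterwards $A(e)\succ0$. Only closedness, pointedness and spanning of $C_1$ were used, not polyhedrality.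

**Step 3: positivity of functionals.** If $f\in V^*$ and $f\ge0$ on $C_1$, then $f(X)\succeq0$ for $X\in C_n$, because $y^TXy\in C_1$ for all $y$. Since $B\in C_k$, we have $f(B)\succeq0$, hence $f^r\succeq0$, and $A(B)\succeq0$.

**Proposition 3.** For every finite pair, $C_1$ is simplicial.

By Step 1 and Step 2, Proposition 3 gives (b)⇒(c). The next four sections prove it.

## Facets, quotients, and reduction to three-dimensional cones

A functional $f$ is a *facet functional* of $C_1$ if $f\ge0$ on $C_1$ and $F=C_1\cap\ker f$ spans $\ker f\neq 0$. Every proper face of a polyhedral cone is cut out by a functional that is nonnegative on the cone.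

**Lemma 4.** Let $(A,B)$ be a finite pair and $f$ a facet functional with facet $F$. Then there is a finite pair on $\ker f$ with level-one cone $F$.

*Proof.* Restrict $A$ to $\ker f$. Let $Q$ be an isometry onto $\ker f(B)$ and $B_F=Q^TBQ$. Since $f(B_F)=Q^Tf(B)Q=0$, we have $B_F\in\ker f\otimes\mathbb S$. Let $X\in\ker f\otimes\mathbb S_n$ with $A(X)\succeq0$, and write $X=Y^T(B\otimes I_r)Y$. Then $0=f(X)=Y^Tf^rY$ and $f^r\succeq0$, so $f^rY=0$ by (P0). Hence $Y=(Q\otimes I_r)Y'$ and $X=Y'^T(B_F\otimes I_r)Y'$. Since $F\neq0$, this also shows $\ker f(B)\ne0$. Conversely $A(B_F)$ is a compression of $A(B)\succeq0$. So (i) holds; (ii) is clear; (iii) is arranged by Step 2 above. ∎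

**Lemma 5.** Let $(A,B)$ be a finite pair, $\dim V\ge2$, $v$ a generator of an extreme ray of $C_1$, $\pi:V\to V/\mathbb Rv$. There is a finite pair on $V/\mathbb Rv$ with level-one cone $\pi(C_1)$.

*Proof.* If $A(v)\succ0$, then $v\in\operatorname{int}C_1$, which is false for an extreme ray as $\dim V\ge2$. So $\ker A(v)\ne0$. Let $J$ be an isometry onto it. Put $\bar A(\pi x)=J^TA(x)J$, well defined since $A(v)J=0$, and $\bar B=\pi(B)$.

**Step 1: one inclusion.** By (1), $\bar A(Y^T(\bar B\otimes I_r)Y)=(J\otimes Y)^TA(B\otimes I_r)(J\otimes Y)\succeq0$.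

**Step 2: strictly positive elements are represented.** Let $\bar A(\bar X)\succ0$ and let $X\in V\otimes\mathbb S_n$ lift $\bar X$. The kernel of $A(v\otimes I_n)=A(v)\otimes I_n\succeq0$ is $\ker A(v)\otimes\mathbb R^n$, and there $A(X)$ compresses to $\bar A(\bar X)\succ0$. By (P2), $A(X+sv\otimes I_n)\succeq0$ for large $s$. So $X+sv\otimes I_n=Y^T(B\otimes I_r)Y$. Applying $\pi$ gives $\bar X=Y^T(\bar B\otimes I_r)Y$.

**Step 3: passing to the closure.** We have $\bar A(\pi e)=J^TA(e)J\succ0$, which is (iii). If $\bar A(\bar X)\succeq0$, then $\bar X+\delta\pi(e)\otimes I$ is as in Step 2 for every $\delta>0$. So it suffices that $\{Y^T(\bar B\otimes I_r)Y\}$ is closed for each $n$. Choose $h\ge0$ on $C_1$ with $C_1\cap\ker h=\mathbb R_+v$. For every $f$ with $f(v)=0$ there is $c$ with $ch\pm f\ge0$ on $C_1$: check on generators of the extreme rays, where $h>0$ except at $v$. Hence $(ch\pm f)(B)\succeq0$. For $w\in W:=\ker h(B)$ this gives $\pm w^Tf(B)w\ge0$, so $w^T(ch+f)(B)w=0$, so $(ch+f)(B)w=0$ and $f(B)w=0$. The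 functionals on $V/\mathbb Rv$ are exactly these $f$, so $\bar B$ vanishes on $W$. We may therefore project the columns of $Y$ to $W^\perp\otimes\mathbb R^r$ without changing $\bar X=Y^T(\bar B\otimes I_r)Y$. On this space $h^r\succeq c_0I$ with some $c_0>0$. Since $h(v)=0$, $h$ descends to the quotient, and $Y^TY\preceq c_0^{-1}Y^Th^rY=c_0^{-1}h(\bar X)$. Fix $r=kn$ by (P4). If $\bar X_m\to\bar X$ with representations by such $Y_m$, the $Y_m$ are bounded, and a limit point represents $\bar X$.

**Step 4: level one.** The level-one cone is $\{\sum y_i^T\bar By_i\}=\pi(C_1)$, polyhedral and spanning. If $\pi(x)=-\pi(x')$ with $x,x'\in C_1$, then $x+x'\in\mathbb Rv\cap C_1=\mathbb R_+v$, so $x,x'\in\mathbb R_+v$ because $v$ spans an extreme ray, and $\pi(x)=0$. So it is pointed. ∎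

**Lemma 6.** If $\dim V=N\ge4$ and all facets of the pointed polyhedral spanning cone $C_1$ and all quotients $\pi_v(C_1)$ by extreme rays are simplicial, then $C_1$ is simplicial.

*Proof.* Let $P$ be a cross-section polytope, of dimension $g=N-1\ge3$. Its facets are simplices. The functionals that are $\ge0$ on $\pi_v(C_1)$ are the functionals $f\ge0$ on $C_1$ with $f(v)=0$, and $\pi_v(C_1)\cap\{f=0\}=\pi_v(C_1\cap\ker f)$. So the faces of $\pi_v(C_1)$ are the images of the faces of $C_1$ containing $v$, with inclusions preserved and dimensions lowered by one. As $\pi_v(C_1)$ is simplicial of dimension $g$, it has $g$ extreme rays, and for each of them a facet containing all the others but not it. In terms of $P$: each vertex $v$ lies on exactly $g$ edges $[v,v_1],\dots,[v,v_g]$, and for each $i$ there is a facet $F_i\ni v$ containing, among these edges, exactly the $[v,v_j]$ with $j\ne i$. As $F_i$ is a simplex, all its other vertices are joined to $v$ by edges, so its vertices are $v$ and the $v_j$ with $j\ne i$. For $i\ne j$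 choose $l\ne i,j$, which is possible since $g\ge3$. Both $v_i,v_j$ lie in the simplex $F_l$, so $[v_i,v_j]$ is an edge. Thus $v_i$ has the $g$ neighbors $v$ and $v_j$ ($j\ne i$), and no others, since every vertex lies on exactly $g$ edges. So $\{v,v_1,\dots,v_g\}$ is closed under adjacency. The graph of a polytope is connected, so $P$ has exactly $g+1$ vertices and is a simplex. ∎

A square is simple and has simplicial facets, so the condition $g\ge3$ is needed: dimension $N=3$ is where the real work lies.

**Reduction.** For $N\le2$ a closed pointed spanning cone is simplicial. For $N\ge4$, Lemmas 4 and 5 say that facets and quotients by extreme rays are level-one cones of finite pairs in dimension $N-1$. They are simplicial by induction, and Lemma 6 applies. So Proposition 3 follows once we know it for $N=3$. In the next three sections $\dim V=3$ and $C_1$ is a cone over a polygon.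

## Coupling two extreme rays to first order

Level one alone cannot exclude a quadrilateral, so we need level-two elements that tie together two vertices. The first thing to try is a $2\times2$ matrix over $V$ whose diagonal entries are generators $v,v'$ of two distinct extreme rays:
$$X=\begin{pmatrix}v&\beta\\ \beta&v'\end{pmatrix},\qquad A(X)=\begin{pmatrix}A(v)&A(\beta)\\A(\beta)&A(v')\end{pmatrix}\succeq0 .$$
This fails at once. By (P1) $\ker A(v)\subseteq\ker A(\beta)$, so by (P3) $v\pm\varepsilon\beta\in C_1$ for small $\varepsilon > 0$, and extremality forces $\beta\in\mathbb Rv$. In the same way $\beta\in\mathbb Rv'$. So $\beta=0$: exact vertices do not couple.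

The remedy is to let the diagonal entries be vertices only to leading order. We look at $X+sD$ where $D=\mathrm{diag}(v,v')$ and $s\to\infty$. By (P2), such an element is positive for large $s$ as soon as $A(X)$ is positive definite on $\ker A(D)$, and on that kernel only functionals vanishing at $v$, at $v'$, or at both are visible. Here is the exact bookkeeping.

Each extreme ray lies on exactly two facets, whose functionals form a basis of the annihilator of the ray. Let $u_1,u_2$ be the facet functionals at $v$, let $u_1',u_2'$ be those at $v'$, and let $0\ne\ell\in V^*$ vanish at $v$ and $v'$. Let $E=\ker A(v)$, $E'=\ker A(v')$, with isometries $J,J'$ onto them. Since $A(v)J=0$ and $A(v')J'=0$,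
$$J^TA(x)J=u_1(x)\Lambda_1+u_2(x)\Lambda_2,\qquad J'^TA(x)J'=u_1'(x)\Lambda_1'+u_2'(x)\Lambda_2',\qquad J^TA(x)J'=\ell(x)M\tag{3}$$
with fixed matrices: the first expression vanishes at $v$, the second at $v'$, the third at both. Evaluating the first at the second extreme ray of the facet $u_1=0$, where $u_2>0$, gives $\Lambda_2\succeq0$. In the same way all $\Lambda_i,\Lambda_i'\succeq0$.

**Definition.** $\mathcal K_{v,v'}(n,m)$ is the set of $(U_1,U_2;U_1',U_2';Z)\in\mathbb S_n^2\times\mathbb S_m^2\times\mathbb R^{n\times m}$ with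
$$\mathcal L:=\begin{pmatrix}\Lambda_1\otimes U_1+\Lambda_2\otimes U_2&M\otimes Z\\M^T\otimes Z^T&\Lambda_1'\otimes U_1'+\Lambda_2'\otimes U_2'\end{pmatrix}\succeq0 .$$

**Example (free square).** Take $A(x)=\mathrm{diag}(x_0-x_1,\,x_0+x_1,\,x_0-x_2,\,x_0+x_2)$, $v=(1,1,1)$ and $v'=(1,-1,-1)$, opposite corners. Then $E$ is spanned by coordinates $1,3$ and $E'$ by coordinates $2,4$, and $\ell=x_1-x_2$. As $A(x)$ is diagonal, $J^TA(x)J'=0$, so $M=0$ and the coupling $Z$ is unrestricted.

**Lemma 7.** $\mathcal K_{v,v'}(n,m)$ is the set of all tuples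
$$(Y_0^Tu_1^rY_0,\ Y_0^Tu_2^rY_0;\ Y_1^Tu_1'^rY_1,\ Y_1^Tu_2'^rY_1;\ Y_0^T\ell^rY_1),\qquad r\ge1,\ Y_0\in\mathbb R^{kr\times n},\ Y_1\in\mathbb R^{kr\times m};$$
one may fix $r=k(n+m)$. In particular $U_i,U_i'\succeq0$ on $\mathcal K_{v,v'}$.

*Proof.* **Step 1: such tuples lie in $\mathcal K$.** By (1) and (3), the matrix $\mathcal L$ of the tuple is the compression of $A(B\otimes I_r)\succeq0$ by $[J\otimes Y_0,\ J'\otimes Y_1]$.

**Step 2: tuples with $\mathcal L\succ0$ are represented.** Choose $X=(X_{ij})_{i,j\in\{0,1\}}\in V\otimes\mathbb S_{n+m}$ with $u_i(X_{00})=U_i$, $u_i'(X_{11})=U_i'$, $\ell(X_{01})=Z$. This is possible since $u_1,u_2$ are independent, $u_1',u_2'$ are independent, and $\ell\ne0$. Let $D=v\otimes(I_n\oplus0)+v'\otimes(0\oplus I_m)$. Then $A(D)\succeq0$ has kernel $E\otimes\mathbb R^n\oplus E'\otimes\mathbb R^m$, and the compression of $A(X)$ to it is $\mathcal L\succ0$. By (P2), $A(X+sD)\succeq0$ for large $s$, so $X+sD=Y^T(B\otimes I_r)Y$ with $Y=[Y_0\ Y_1]$. Apply $u_i,u_i',\ell$ to the blocks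 $00$, $11$, $01$. Since $u_i(v)=u_i'(v')=0$ and $D_{01}=0$, the term $sD$ disappears and we obtain the representation. By (P4) we may take $r=k(n+m)$.

**Step 3: the boundary.** Given any tuple in $\mathcal K$, add $\delta(u_1(e)I,u_2(e)I;u_1'(e)I,u_2'(e)I;0)$ with $\delta>0$. By (3) this adds $\delta(J^TA(e)J\otimes I_n\oplus J'^TA(e)J'\otimes I_m)\succ0$ to $\mathcal L$, so Step 2 applies, with $r=k(n+m)$. Let $\delta\downarrow0$. To bound $Y_0$, put $W=\ker u_1(B)\cap\ker u_2(B)$. Since $\ell\in\mathrm{span}(u_1,u_2)$, also $\ell(B)$ vanishes on $W$. So the columns of $Y_0$ can be projected to $W^\perp\otimes\mathbb R^r$ without changing the tuple. The matrix $(u_1+u_2)(B)\succeq0$ has kernel exactly $W$, so $(u_1+u_2)^r\succeq c_0I$ on $W^\perp\otimes\mathbb R^r$ for some $c_0>0$, and $Y_0^TY_0\preceq c_0^{-1}Y_0^T(u_1+u_2)^rY_0$ stays bounded. The same argument with $u_1',u_2'$ bounds $Y_1$. A limit point represents the given tuple.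

The last statement follows from $u_i^r,u_i'^r\succeq0$. ∎

## Adjacent rays glue along their common facet

Let $v,w$ be adjacent: $t$ is the facet functional with $t(v)=t(w)=0$, $u$ is the other facet functional at $v$, and $q$ the other one at $w$. We use the last section for the pair $(v,w)$ with $(u_1,u_2)=(u,t)$, $(u_1',u_2')=(q,t)$, $\ell=t$. The matrices are $\Lambda_u,\Lambda_t$ on $E$, $\Lambda_q',\Lambda_t'$ on $E'=\ker A(w)$, and $M$.

**Lemma 8.** $(0,1;0,1;1)\in\mathcal K_{v,w}(1,1)$. Hence for some $r$ there are $y_0,y_1\in\mathbb R^{kr}$ with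
$$u^ry_0=0,\quad q^ry_1=0,\quad t^ry_0=t^ry_1,\quad y_0^Tt^ry_0=y_1^Tt^ry_1=y_0^Tt^ry_1=1 .$$

For the orthant $\mathbb R^3_+$ with $v=\varepsilon_1$, $w=\varepsilon_2$, we have $t=x_3$, $u=x_2$, $q=x_1$, and with the $B$ of the orthant example and $r=1$ the vectors $y_0=y_1=\varepsilon_3$ do it. In general there is no formula, and the lemma has to be extracted from finiteness.

*Proof.* **Step 1: the second statement follows from the first.** Represent the tuple by Lemma 7. Then $y_0^Tu^ry_0=0$ gives $u^ry_0=0$ and $y_1^Tq^ry_1=0$ gives $q^ry_1=0$ by (P0). Also $(y_0-y_1)^Tt^r(y_0-y_1)=1-2+1=0$ gives $t^ry_0=t^ry_1$.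

**Step 2: the set $\Omega$.** To prove the first statement we study all pairs that can replace the two zeros:
$$\Omega=\{(a,b):(a,1;b,1;1)\in\mathcal K_{v,w}(1,1)\}=\{(a,b):G(a,b)\succeq0\},\qquad G(a,b)=\begin{pmatrix}a\Lambda_u+\Lambda_t&M\\M^T&b\Lambda_q'+\Lambda_t'\end{pmatrix}.$$
$\Omega$ is closed and convex, $\Omega\subseteq\mathbb R_+^2$ by Lemma 7, and $\Omega+\mathbb R_+^2\subseteq\Omega$ as $\Lambda_u,\Lambda_q'\succeq0$. It meets both axes. Let $z$ generate the extreme ray other than $\mathbb R_+v$ of the facet $u=0$; then $t(z)>0$. Write $z=y^T(B\otimes I_r)y$ and take $Y_0=Y_1=y/\sqrt{t(z)}$ in Lemma 7. The resulting tuple is $(0,1;q(z)/t(z),1;1)$, so $\Omega$ contains a point $(0,b)$. By symmetry it contains a point $(a,0)$.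

**Step 3: $\Omega$ has finitely many extreme points.** Let $(a,b)$ be extreme, represented by $y_0,y_1\in\mathbb R^{kr}$ with $r=2k$. As in Step 1, $t^ry_0=t^ry_1$. Let $z\in\mathbb R^{kr}$ with $y_0^Tt^rz=0$; then also $y_1^Tt^rz=0$. Apply Lemma 7 to $Y_0=[y_0\ z]$, $Y_1=[y_1\ z]$. The three matrices $Y_0^Tt^rY_0$, $Y_1^Tt^rY_1$, $Y_0^Tt^rY_1$ all equal $\mathrm{diag}(1,z^Tt^rz)$. So, grouping first columns and second columns, the resulting $\mathcal L\succeq0$ is
$$\begin{pmatrix}G(a,b)&\Gamma\\ \Gamma&*\end{pmatrix},\qquad\Gamma=\beta\Lambda_u\oplus\beta'\Lambda_q',\quad\beta=y_0^Tu^rz,\ \beta'=y_1^Tq^rz .$$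
By (P1) and (P3), $G(a\pm\varepsilon\beta,b\pm\varepsilon\beta')=G(a,b)\pm\varepsilon\Gamma\succeq0$ for small $\varepsilon>0$, so $\beta=\beta'=0$ by extremality. Here $z$ was arbitrary in $(t^ry_0)^\perp=(t^ry_1)^\perp$. So $u^ry_0$ is a multiple of $t^ry_0$ and $q^ry_1$ is a multiple of $t^ry_1$. Pairing with $y_0$ and $y_1$ identifies the factors:
$$u^ry_0=a\,t^ry_0,\qquad q^ry_1=b\,t^ry_1 .$$
If $a\ne\tilde a$ occur with vectors $y_0,\tilde y_0$, then $a\,\tilde y_0^Tt^ry_0=\tilde y_0^Tu^ry_0=\tilde a\,\tilde y_0^Tt^ry_0$, so $(t^r)^{1/2}y_0\perp(t^r)^{1/2}\tilde y_0$. Both vectors are nonzero in $\mathbb R^{2k^2}$. So only finitely many values $a$ occur, and likewise finitely many $b$.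

**Step 4: $\Omega$ is a polyhedron; choose an edge.** $\Omega$ contains no line and its recession cone is $\mathbb R_+^2$. A closed convex set without lines is the convex hull of its extreme points plus its recession cone, so $\Omega=\mathrm{conv}(\text{finite set})+\mathbb R_+^2$ is a polyhedron with interior. Suppose $(0,0)\notin\Omega$. Let $a_0=\min\{a:(a,0)\in\Omega\}>0$ and $b_0=\min\{b:(0,b)\in\Omega\}>0$. Then $[a_0,\infty)\times\{0\}$ is an edge, and its endpoint $(a_0,0)$ is a vertex. Let $\Sigma$ be the other edge at it, on a supporting line $\alpha a+\beta b=\lambda$ with $\alpha a+\beta b\ge\lambda$ on $\Omega$. The recession cone gives $\alpha,\beta\ge0$. If $\alpha=0$, the line through $(a_0,0)$ would be $\{b=0\}$, which belongs to the first edge. So $\alpha>0$ and $\lambda=\alpha a_0>0$. From $(0,b_0)\in\Omega$ we get $\beta b_0\ge\lambda>0$, so $\beta>0$. Hence distinct points of $\Sigma$ have different first coordinates.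

**Step 5: such an edge cannot exist.** Let $x$ lie in the relative interior of $\Sigma$, and let $N_0=\bigcap_{y\in\Omega}\ker G(y)$. Since $\Omega$ has interior and $G$ is affine, $G(y)N_0=0$ for all $y\in\mathbb R^2$. If $\ker G(x)=N_0$, then $G\succ0$ on $N_0^\perp$ near $x$, and $x$ would be interior to $\Omega$. So there is $\kappa=(\kappa_0,\kappa_1)\in\ker G(x)\setminus N_0$. The affine function $\varphi(y)=\kappa^TG(y)\kappa$ is $\ge0$ on $\Omega$ and vanishes at $x$, hence on $\Sigma$. So $\varphi=c(\alpha a+\beta b-\lambda)$ with $c\ge0$. If $c=0$, then $G(y)\kappa=0$ on $\Omega$ by (P0), that is, $\kappa\in N_0$, which is excluded. So $c>0$, and comparing the coefficients of $a$ gives $\kappa_0^T\Lambda_u\kappa_0=c\alpha>0$. But on $\Sigma$ we have $G(y)\succeq0$ and $\varphi(y)=0$, so $G(y)\kappa=0$. Subtracting this at two points of $\Sigma$ with different first coordinates gives $\Lambda_u\kappa_0=0$, a contradiction. So $(0,0)\in\Omega$. ∎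

## A $2\times2$ array between non-adjacent rays

**Proposition 9.** Let $(A,B)$ be a finite pair with $\dim V=3$. Then $C_1$ has exactly three extreme rays.

Suppose $C_1$ has at least four extreme rays. Lemma 8 alone is no contradiction, since it also holds for a triangle. What a triangle does not have is a pair of non-adjacent rays. For such a pair we shall build a compact set $\mathcal Z$ of $2\times2$ coupling matrices, show from finiteness of $B$ that it is a polytope, and show from the shape of its defining inequality that it has no facets.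

**Step 1: positions and signs.** This step fixes the functionals and normalizes them. Let $v,w,v'$ be consecutive; with at least four rays, $v$ and $v'$ are not adjacent. Let $t$ be the facet functional with $t(v)=t(w)=0$, $q$ the one with $q(w)=q(v')=0$, $u$ the other one at $v$, and $u'$ the other one at $v'$. Let $\ell(v)=\ell(v')=0$, $\ell(w)>0$. In the cross-section polygon the chord $[v,v']$ cuts off exactly the vertex $w$, so $\ell<0$ on all extreme rays other than those of $v,v',w$. Write $\ell=\alpha u-\beta t$. At $w$: $t(w)=0$ and $u(w)>0$, so $\alpha>0$. At the second extreme ray $z$ of the facet $u=0$ (different from the rays of $v'$ and $w$): $u(z)=0$, $t(z)>0$, $\ell(z)<0$, so $\beta>0$. Likewise $\ell=\alpha'u'-\beta'q$ with $\alpha',\beta'>0$. The four facet functionals are pairwise non-proportional, so we may rescale each of them by a positive factor and get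
$$\ell=u-t=u'-q .\tag{4}$$
Use Lemma 7 for $(v,v')$ with $(u_1,u_2)=(u,t)$ and $(u_1',u_2')=(u',q)$. The matrices are $\Lambda_u,\Lambda_t$ on $E$, $\Lambda'_{u'},\Lambda'_q$ on $E'$, and $M$. Write $\mathcal K=\mathcal K_{v,v'}$.

**Step 2: $M\ne0$.** This excludes free coupling. If $M=0$, then $(0,0;0,0;1)\in\mathcal K(1,1)$. In a representation $u^ry_0=t^ry_0=0$ by (P0), so $\ell^ry_0=0$ by (4), contradicting $y_0^T\ell^ry_1=1$. This step already disposes of the free square, where $M=0$. It also disposes of every diagonal $A$. A diagonal entry of $A(x)$ that contributes to $J^TA(x)J'$ is a functional vanishing at $v$ and $v'$, so a multiple of $\ell$; it is $\ge0$ on $C_1$, while $\ell$ changes sign, so it is zero.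

**Step 3: kernels.** We show
$$\ker\Lambda_u,\ \ker\Lambda_t\subseteq\ker M^T,\qquad\ker\Lambda'_{u'},\ \ker\Lambda'_q\subseteq\ker M.\tag{5}$$
The purpose is that small couplings are always allowed. Apply Lemma 8 to the adjacent rays $v',w$ (common facet $q$, other facets $u'$ at $v'$ and $t$ at $w$). There are $y_1$ (for $v'$) and $y_0$ (for $w$) with $u'^ry_1=0$, $t^ry_0=0$, $y_1^Tq^ry_1=y_0^Tq^ry_1=1$. By (4), $y_0^T\ell^ry_1=y_0^T(u'^r-q^r)y_1=-1$. Put $\tau=y_0^Tu^ry_0$. By Lemma 7 for $(v,v')$, $(\tau,0;0,1;-1)\in\mathcal K(1,1)$, that is,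
$$\begin{pmatrix}\tau\Lambda_u&-M\\-M^T&\Lambda_q'\end{pmatrix}\succeq0,$$
and (P1) gives the statements for $\Lambda_u$ and $\Lambda_q'$. Next apply Lemma 8 to $v,w$ (common facet $t$, other facets $u$ at $v$ and $q$ at $w$). There are $y_0,y_1$ with $u^ry_0=0$, $q^ry_1=0$, $y_0^Tt^ry_0=y_0^Tt^ry_1=1$. Then $y_0^T\ell^ry_1=y_0^T(u^r-t^r)y_1=-1$ and, with $\tau'=y_1^Tu'^ry_1$, $(0,1;\tau',0;-1)\in\mathcal K(1,1)$, that is,
$$\begin{pmatrix}\Lambda_t&-M\\-M^T&\tau'\Lambda'_{u'}\end{pmatrix}\succeq0 .$$
This gives the statements for $\Lambda_t$ and $\Lambda'_{u'}$.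

**Step 4: the set $\mathcal Z$.** We give $v$ two columns $a,b$, one touching only $u$ and one touching only $t$, and give $v'$ two columns $c,d$ for $u'$ and $q$. Index rows of $2\times2$ matrices by $a,b$ and columns by $c,d$, and let
$$\mathcal Z=\{Z\in\mathbb R^{2\times2}:(\mathrm{diag}(1,0),\mathrm{diag}(0,1);\mathrm{diag}(1,0),\mathrm{diag}(0,1);Z)\in\mathcal K(2,2)\}=\{Z:\mathcal L(Z)\succeq0\},$$
where, on $E\oplus E\oplus E'\oplus E'$, $\mathcal L(Z)=\mathcal L_0+\mathcal M(Z)$ and
$$\mathcal L_0=\Lambda_u\oplus\Lambda_t\oplus\Lambda'_{u'}\oplus\Lambda'_q,\qquad\mathcal M(\delta)=\begin{pmatrix}0&0&\delta_{ac}M&\delta_{ad}M\\0&0&\delta_{bc}M&\delta_{bd}M\\ \delta_{ac}M^T&\delta_{bc}M^T&0&0\\ \delta_{ad}M^T&\delta_{bd}M^T&0&0\end{pmatrix}.$$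
By (5) every $\mathcal M(\delta)$, hence every $\mathcal L(Z)$, vanishes on $\ker\mathcal L_0$. Being symmetric, they all act on $\mathcal W=(\ker\mathcal L_0)^\perp$, where $\mathcal L_0\succ0$. From now on $\ker\mathcal L(Z)$ means the kernel in $\mathcal W$, with elements $\kappa=(\kappa_a,\kappa_b,\kappa_c,\kappa_d)$. They are also kernel vectors in the full space. $\mathcal Z$ is closed and convex and has $0$ in its interior. It is bounded: choose $p,p'$ with $p^TMp'\ne0$ (Step 2). For $x\in\{a,b\}$, $y\in\{c,d\}$ the $2\times2$ block principal submatrix with rows $x,y$ bounds $|Z_{xy}\,p^TMp'|$, by Cauchy–Schwarz for psd forms.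

Why a $2\times2$ array? In Step 7 we compare, for $p\times m$ arrays, the dimension $pm-1$ of a facet with the dimension $p(m-1)$ of $\{\delta:\delta\omega=0\}$, $\omega\ne0$, and with $m(p-1)$ for $\{\delta:\omega^T\delta=0\}$. The first comparison gives a contradiction exactly when $p\ge2$, and the second exactly when $m\ge2$.

**Step 5: nondegenerate points, and there are finitely many.** Extremality is replaced here by a condition on kernels. Call $Z\in\mathcal Z$ *nondegenerate* if both:

(N1) $(\theta_c,\theta_d)\in\mathbb R^2$ and $\theta_cM\kappa_c+\theta_dM\kappa_d=0$ for all $\kappa\in\ker\mathcal L(Z)$ imply $\theta_c=\theta_d=0$;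

(N0) $(s_a,s_b)\in\mathbb R^2$ and $s_aM^T\kappa_a+s_bM^T\kappa_b=0$ for all $\kappa\in\ker\mathcal L(Z)$ imply $s_a=s_b=0$.

**Claim A.** There are only finitely many nondegenerate $Z\in\mathcal Z$.

Let $Z$ be nondegenerate. Represent it by Lemma 7 with columns $Y_0=[y_a\ y_b]$, $Y_1=[y_c\ y_d]$. Reading off diagonal entries and using (P0),
$$t^ry_a=0,\ y_a^Tu^ry_a=1;\quad u^ry_b=0,\ y_b^Tt^ry_b=1;\quad q^ry_c=0,\ y_c^Tu'^ry_c=1;\quad u'^ry_d=0,\ y_d^Tq^ry_d=1,$$
and $Z_{xy}=y_x^T\ell^ry_y$ for $x\in\{a,b\}$, $y\in\{c,d\}$. We now test this configuration with one additional column $z$, in four ways.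

*First test.* Let $z\in\ker q^r$ with $y_c^Tu'^rz=0$. Apply Lemma 7 to $Y_0$ and $[y_c\ y_d\ z]$. The $u'$-matrix is $\mathrm{diag}(1,0,*)$, because $u'^ry_d=0$ and $y_c^Tu'^rz=0$. The $q$-matrix is $\mathrm{diag}(0,1,0)$, because $q^ry_c=q^rz=0$. The third column of the new $Z$-matrix is $(\sigma_a,\sigma_b)^T$ with $\sigma_x=y_x^T\ell^rz$. So the new $\mathcal L$ is
$$\begin{pmatrix}\mathcal L(Z)&\Gamma\\ \Gamma^T&*\end{pmatrix}\succeq0,\qquad\Gamma^T=(\sigma_aM^T,\ \sigma_bM^T,\ 0,\ 0).$$
By (P1), $\sigma_aM^T\kappa_a+\sigma_bM^T\kappa_b=0$ for all $\kappa\in\ker\mathcal L(Z)$, and (N0) gives $\sigma_a=\sigma_b=0$. For a general $z\in\ker q^r$, apply this to $z-(y_c^Tu'^rz)y_c$, which lies in $\ker q^r$ and satisfies the side condition. The result is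
$$y_x^T\ell^rz=Z_{xc}\,y_c^Tu'^rz\qquad(z\in\ker q^r,\ x=a,b).\tag{6}$$

*Second test.* Let $z\in\ker u'^r$ with $y_d^Tq^rz=0$. For $[y_c\ y_d\ z]$ the $u'$-matrix is $\mathrm{diag}(1,0,0)$ and the $q$-matrix is $\mathrm{diag}(0,1,*)$. The additional block row has the same form, so again $\sigma_a=\sigma_b=0$. Subtracting $(y_d^Tq^rz)y_d$ from a general $z$ gives
$$y_x^T\ell^rz=Z_{xd}\,y_d^Tq^rz\qquad(z\in\ker u'^r,\ x=a,b).\tag{7}$$

*Third test.* Let $z\in\ker t^r$ with $y_a^Tu^rz=0$. For $[y_a\ y_b\ z]$ and $Y_1$ the $u$-matrix is $\mathrm{diag}(1,0,*)$ and the $t$-matrix is $\mathrm{diag}(0,1,0)$. The additional block row is $(0,0,\sigma_cM,\sigma_dM)$ with $\sigma_y=z^T\ell^ry_y$. By (P1), $\sigma_cM\kappa_c+\sigma_dM\kappa_d=0$ on $\ker\mathcal L(Z)$, and (N1) gives $\sigma_c=\sigma_d=0$. Subtracting $(y_a^Tu^rz)y_a$ from a general $z$ gives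
$$z^T\ell^ry_y=Z_{ay}\,z^Tu^ry_a\qquad(z\in\ker t^r,\ y=c,d).\tag{8}$$

*Fourth test.* Let $z\in\ker u^r$ with $y_b^Tt^rz=0$. The $u$-matrix is $\mathrm{diag}(1,0,0)$, the $t$-matrix is $\mathrm{diag}(0,1,*)$, and in the same way
$$z^T\ell^ry_y=Z_{by}\,z^Tt^ry_b\qquad(z\in\ker u^r,\ y=c,d).\tag{9}$$

To read these as eigenvalue equations, define the Euclidean spaces
$$\begin{aligned}H_a&=\ker t(B)/(\ker t(B)\cap\ker u(B))&&\text{with inner product }u(B),\\ H_b&=\ker u(B)/(\ker t(B)\cap\ker u(B))&&\text{with inner product }t(B),\\ H_c&=\ker q(B)/(\ker q(B)\cap\ker u'(B))&&\text{with inner product }u'(B),\\ H_d&=\ker u'(B)/(\ker q(B)\cap\ker u'(B))&&\text{with inner product }q(B).\end{aligned}$$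
Each form is positive definite: for $h\in\ker t(B)$, $h^Tu(B)h=0$ means $u(B)h=0$ by (P0), and similarly in the other cases. By (4), $\ell(B)$ vanishes on the subspaces divided out. So there are operators $C_{xy}:H_y\to H_x$ with $\langle h_x,C_{xy}h_y\rangle=h_x^T\ell(B)h_y$ for $x\in\{a,b\}$, $y\in\{c,d\}$. The vectors $y_x\in H_x\otimes\mathbb R^r$ and $y_y\in H_y\otimes\mathbb R^r$ are unit vectors. Equations (8), (9) say $\langle h,(C_{xy}\otimes I_r)y_y\rangle=Z_{xy}\langle h,y_x\rangle$ for all $h\in H_x\otimes\mathbb R^r$, and (6), (7) say $\langle y_x,(C_{xy}\otimes I_r)h\rangle=Z_{xy}\langle y_y,h\rangle$ for all $h\in H_y\otimes\mathbb R^r$. Hence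
$$(C_{xy}\otimes I_r)y_y=Z_{xy}\,y_x,\qquad(C_{xy}^T\otimes I_r)y_x=Z_{xy}\,y_y .$$
So $Z_{xy}^2$ is an eigenvalue of $C_{xy}C_{xy}^T$. These operators depend only on $B$, so there are finitely many possibilities for each $|Z_{xy}|$, hence for each real number $Z_{xy}$. This proves Claim A.

**Step 6: generic maximizers are nondegenerate.** This links nondegeneracy with convexity.

**Claim B.** If $\det Q\ne0$ and $Z$ maximizes $\operatorname{tr}(Q^TZ)$ over $\mathcal Z$, then $Z$ is nondegenerate.

Let $s=(s_a,s_b)^T$, $\theta=(\theta_c,\theta_d)^T$. For $\kappa,\kappa'\in\ker\mathcal L(Z)$,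
$$\kappa'^T\mathcal M(s\theta^T)\kappa=\Big(\sum_xs_x\kappa_x'\Big)^TM\Big(\sum_y\theta_y\kappa_y\Big)+\Big(\sum_xs_x\kappa_x\Big)^TM\Big(\sum_y\theta_y\kappa_y'\Big).\tag{10}$$
Suppose (N1) fails for some $\theta\ne0$, that is, $M\sum_y\theta_y\kappa_y=0$ for all $\kappa\in\ker\mathcal L(Z)$. Let $s\in\mathbb R^2$ be arbitrary. Then (10) vanishes on $\ker\mathcal L(Z)$. For $\eta>0$ and a sign put $\delta=\pm s\theta^T-\eta Z$. Since $\mathcal M(-\eta Z)=\eta(\mathcal L_0-\mathcal L(Z))$, the form $\mathcal M(\delta)$ equals $\eta\mathcal L_0\succ0$ on $\ker\mathcal L(Z)$. By (P2) on $\mathcal W$, $\mathcal L(Z+\varepsilon\delta)=\mathcal L(Z)+\varepsilon\mathcal M(\delta)\succeq0$ for small $\varepsilon>0$, so $Z+\varepsilon\delta\in\mathcal Z$. Maximality gives $\operatorname{tr}(Q^T\delta)=\pm s^TQ\theta-\eta\operatorname{tr}(Q^TZ)\le0$. Letting $\eta\to0$, with both signs, $s^TQ\theta=0$. As $s$ was arbitrary, $Q\theta=0$, a contradiction. If (N0) fails for some $s\ne0$, then (10) vanishes on $\ker\mathcal L(Z)$ for every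 $\theta\in\mathbb R^2$, and the same argument gives $s^TQ\theta=0$ for all $\theta$, so $s^TQ=0$, a contradiction. This proves Claim B.

**Step 7: $\mathcal Z$ is a polytope without facets.** Let $\mathcal Z_0$ be the finite set of nondegenerate points. By Claim B and compactness of $\mathcal Z$, $\max_{\mathcal Z}\operatorname{tr}(Q^T\cdot)=\max_{\mathcal Z_0}\operatorname{tr}(Q^T\cdot)$ whenever $\det Q\neq0$. Both sides are continuous in $Q$ and invertible $Q$ are dense, so the equality holds for all $Q$. A compact convex set is determined by its support function, so $\mathcal Z=\mathrm{conv}\,\mathcal Z_0$ is a polytope, with nonempty interior in $\mathbb R^{2\times2}\cong\mathbb R^4$. Let $\Phi$ be a facet, with $3$-dimensional direction space $\Delta\subset\mathbb R^{2\times2}$, and let $Z$ be in its relative interior. Since $Z\in\partial\mathcal Z$, $\mathcal L(Z)$ is not positive definite on $\mathcal W$, so there is $0\ne\kappa\in\ker\mathcal L(Z)$. The affine function $\kappa^T\mathcal L(\cdot)\kappa$ is $\ge0$ on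 $\Phi$ and vanishes at the relative interior point $Z$, hence on $\Phi$. By (P0), $\mathcal L(Z')\kappa=0$ for all $Z'\in\Phi$, and by subtraction $\mathcal M(\delta)\kappa=0$ for all $\delta\in\Delta$:
$$\delta_{xc}M\kappa_c+\delta_{xd}M\kappa_d=0\ (x=a,b),\qquad\delta_{ay}M^T\kappa_a+\delta_{by}M^T\kappa_b=0\ (y=c,d).$$
If $(M\kappa_c,M\kappa_d)\ne(0,0)$, choose $p$ such that $\omega=(p^TM\kappa_c,p^TM\kappa_d)^T\ne0$. Then $\delta\omega=0$ for all $\delta\in\Delta$. But $\{\delta:\delta\omega=0\}$ has dimension $2<3$, a contradiction. So $M\kappa_c=M\kappa_d=0$. In the same way, using $\{\delta:\omega^T\delta=0\}$, $M^T\kappa_a=M^T\kappa_b=0$. Therefore $\mathcal M(Z)\kappa=0$ and $0=\mathcal L(Z)\kappa=\mathcal L_0\kappa$ with $\kappa\in\mathcal W$, where $\mathcal L_0\succ0$. So $\kappa=0$, a contradiction. This proves Proposition 9. ∎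

Proposition 9 is the case $N=3$ of Proposition 3. By the reduction to dimension three, Proposition 3 holds in general, so (b)⇒(c), and Theorem 1 is proved. In particular there is no bounded real free spectrahedron $\mathcal D_A$ with $\mathcal D_A(1)$ not a simplex and with only finitely many free extreme points.

## Deducing the cone form

*Proof of Theorem 2.* If $V=0$ there is nothing to prove. If $\dim V=1$, then $C_1=\{x:A(x)\succeq0\}$ is a ray. Let $\dim V\ge2$. The strategy is to slice the cone and apply Theorem 1.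

**Step 1: normalize $A$.** $C_1$ is closed, pointed and spanning. By Step 2 of the section on finite pairs, which did not use polyhedrality, we may arrange $A(e)\succ0$ with $e\in\operatorname{int}C_1$, and by congruence $A(e)=I$.

**Step 2: normalize $B$.** Choose $h\in V^*$ with $h>0$ on $C_1\setminus0$ and $h(e)=1$. For $f\in V^*$ there is $c$ with $ch\pm f\ge0$ on $C_1$, because $C_1\cap\{h=1\}$ is compact. As in Step 3 of Lemma 5 this gives $\ker h(B)\subseteq\ker f(B)$. So $B$ vanishes on $\ker h(B)$, and we may delete this subspace. Then $h(B)\succ0$. Replacing $B$ by $h(B)^{-1/2}Bh(B)^{-1/2}$ and $Y$ by $(h(B)^{1/2}\otimes I_r)Y$ leaves the set on the right side of the hypothesis unchanged, so we may assume $h(B)=I$.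

**Step 3: slice.** Write $V=\mathbb Re\oplus\ker h$ and let $x_i$ be coordinates on $\ker h$ with respect to a basis $e_i$. Then $A(x)=h(x)I-\sum x_iA_i$ with $A_i=-A(e_i)$. The elements $X$ with $h(X)=I$ form a free spectrahedron, whose level one is the bounded set $C_1\cap\{h=1\}$. Since $h(Y^T(B\otimes I_r)Y)=Y^TY$, it equals $\{Y^T(B\otimes I_r)Y:Y^TY=I\}$, the matrix convex hull of one of its points. By (b)⇒(c) of Theorem 1, $C_1\cap\{h=1\}$ is a simplex, so $C_1$ is simplicial.

**Step 4: converse.** Let $C_1$ have rays generated by a basis $v_1,\dots,v_N$, with dual basis $f_i$. If $A(X)\succeq0$ with $X\in V\otimes\mathbb S_n$, then $y^TXy\in C_1$ for all $y$, so $f_i(X)\succeq0$. Also $X=\sum v_i\otimes f_i(X)$. Stacking the blocks $f_i(X)^{1/2}$ gives $Y\in\mathbb R^{Nn\times n}$ with $Y^T(E_{ii}\otimes I_n)Y=f_i(X)$, so $X=Y^T(B\otimes I_n)Y$ with $B=\sum v_i\otimes E_{ii}$. The other inclusion holds because $A(Y^T(B\otimes I_r)Y)=\sum_iA(v_i)\otimes Y^T(E_{ii}\otimes I_r)Y\succeq0$. ∎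

## Pauli matrices: the real field is essential

Over $\mathbb C$, with Hermitian matrices and adjoints in place of transposes, the analogue of Theorem 1 fails. Let $\sigma=(\sigma_1,\sigma_2,\sigma_3)$ be the Pauli matrices, where $\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix}$, and consider the complex free spectrahedron $\{X:I+\sum_i\sigma_i^T\otimes X_i\succeq0\}$. At level one $\sum x_i\sigma_i^T$ has eigenvalues $\pm|x|$, so the first level is the unit ball, which is not a simplex. From
$$\sum_{i,j}E_{ij}\otimes E_{ij}=\tfrac12\Big(I\otimes I+\sum_i\sigma_i^T\otimes\sigma_i\Big)$$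
we see that $\frac12(I+\sum\sigma_i^T\otimes X_i)$ is the Choi matrix of the unital linear map $M_2(\mathbb C)\to M_n(\mathbb C)$, $\sigma_i\mapsto X_i$, and that $\sigma$ itself belongs to the set. By Choi's theorem every $X$ in the set is $\sum_jV_j^*\sigma V_j$ with $\sum_jV_j^*V_j=I$, and zero $V_j$ may be dropped. If $X$ is a complex free extreme point, then $\sigma$ is unitarily equivalent to $X$ or to some $X\oplus Z$. The second is impossible because $\sigma$ is irreducible. So there is at most one complex free extreme point, namely $\sigma$.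

The real argument breaks already at the polytope step. Take $B=\sigma$, $x=(0,0,1)=y^*\sigma y$ with $y=\varepsilon_1$, and $z=\varepsilon_2$. Then $\beta=y^*\sigma z=(1,-i,0)$ is not a real vector, $x\pm\varepsilon\beta$ is not a point of the first level, and (P3) cannot be applied to the non-Hermitian matrix $\sum\beta_i\sigma_i^T$. Indeed $y$ is not an eigenvector of $\sigma_1$.
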